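\title{Separated translates of one function can span a copy of $L_1(\mathbb R)$}

\begin{abstract}
Let $f\in L_1(\mathbb R)$ and let $\Lambda\subseteq\mathbb R$ be uniformly discrete. Must the closed linear span of the translates $f(\cdot-\lambda)$, $\lambda\in\Lambda$, embed isomorphically into $\ell_1$? We show that the answer is no. There are a Schwartz function $f$ and an arbitrarily small perturbation $\Lambda=\{n+a_n:n\in\mathbb Z\}$ of the integers, with $a_n\to0$, for which this span is the space of all integrable functions with zero periodization, and this space is isomorphic to $L_1(\mathbb R)$. We also prove that the span embeds almost isometrically into $\ell_1$ when $\Lambda$ lies in a finite union of cosets of a lattice, and when $\hat f$ has no zero on a compact interval of length at least $2\pi$ times the upper density of $\Lambda$. The example shows that both conditions are sharp.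
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For $f:\mathbb R\to\mathbb R$ and $\lambda\in\mathbb R$ write $f_{(\lambda)}(x)=f(x-\lambda)$. For $f\in L_1(\mathbb R)$ and $\Lambda\subseteq\mathbb R$ let $X_1(f,\Lambda)$ be the closed linear span in $L_1(\mathbb R)$ of the translates $f_{(\lambda)}$, $\lambda\in\Lambda$. The set $\Lambda$ is \emph{uniformly discrete} if
\[
\inf\{|\lambda-\lambda'|:\lambda,\lambda'\in\Lambda,\ \lambda\ne\lambda'\}>0 .
\]
A Banach space $X$ \emph{embeds} into $\ell_1$ if there are a linear map $T:X\to\ell_1$ and constants $0<A\le B$ with $A\|x\|\le\|Tx\|\le B\|x\|$ for all $x\in X$. It embeds \emph{almost isometrically} if $B/A$ can be taken arbitrarily close to $1$. The following question was posed in \cite{OSSZ}.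

\medskip
\noindent\textbf{Problem.} \emph{Let $\Lambda\subseteq\mathbb R$ be uniformly discrete and $f\in L_1(\mathbb R)$. Does $X_1(f,\Lambda)$ embed into $\ell_1$?}
\medskip

Inside $L_1(\mathbb R)$, the space $\ell_1$ appears as the closed span of a sequence of disjointly supported functions. The whole of $L_1(\mathbb R)$ also contains functions of fixed norm that oscillate faster and faster on a fixed interval. Such functions tend to zero weakly but not in norm, and this cannot happen in $\ell_1$: by Schur's theorem, every weakly null sequence in $\ell_1$ is null in norm. So the problem asks whether separated translates of one function can produce arbitrarily fine oscillation in a fixed window. Three examples built from $\chi=\mathbf 1_{[0,1)}$ show what is at stake.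

\begin{example}\label{ex:three}
\begin{itemize}
\item[(a)] The integer translates of $\chi$ are disjointly supported, so $X_1(\chi,\mathbb Z)$ is isometric to $\ell_1$.
\item[(b)] For $0\le s<t\le1$ we have $\chi_{(s)}-\chi_{(t)}=\mathbf 1_{[s,t)}-\mathbf 1_{[s+1,t+1)}$. Since step functions are dense in $L_1[0,1)$, the space $X_1(\chi,[0,1])$ contains $g-g_{(1)}$ for every integrable $g$ that vanishes off $[0,1)$. By Lemma~\ref{lem:schur} below it does not embed into $\ell_1$. Some discreteness of $\Lambda$ is therefore needed.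
\item[(c)] Let $f=\chi_{(-1)}-2\chi+\chi_{(1)}$. Then $X_1(f,\mathbb Z)\subseteq X_1(\chi,\mathbb Z)$ embeds isometrically into $\ell_1$. The second differences of the sequence $(N-|n|)_+$ vanish except at $n=0,\pm N$, so
\[
\sum_{|n|<N}\Big(1-\frac{|n|}N\Big)f_{(n)}=\frac1N\big(\chi_{(-N)}-2\chi+\chi_{(N)}\big).
\]
The right side has norm $4/N$, and the coefficient of $f=f_{(0)}$ on the left is $1$. Hence $f$ lies in the closed span of its other integer translates.
\end{itemize}
\end{example}

A family $(x_\lambda)$ with closed linear span $X$ is a \emph{bounded minimal system} if there are functionals $x_\lambda^*\in X^*$ with $x^*_\lambda(x_{\lambda'})=\delta_{\lambda\lambda'}$ and $\sup_\lambda\|x_\lambda\|\,\|x^*_\lambda\|<\infty$. It is known that if $\{f_{(\lambda)}:\lambda\in\Lambda\}$ is a bounded minimal system in $L_1(\mathbb R)$, then $\Lambda$ is uniformly discrete and $X_1(f,\Lambda)$ embeds almost isometrically into $\ell_1$; we use this fact and include its short proof as Proposition~\ref{prop:minimal}. The reason is that the translates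 along a uniformly discrete set have summable mass in each bounded window, so combinations with bounded coefficients form a relatively compact set there and cannot oscillate. Example~\ref{ex:three}(c) shows that minimality is not necessary for the conclusion, and one may guess that uniform discreteness alone suffices. The guess is false: distant translates with very large coefficients can cancel almost completely and leave an arbitrary function in the window.

Throughout, $\hat g(\xi)=\int g(x)e^{-ix\xi}\,dx$, and
\[
I=\Big\{g\in L_1(\mathbb R):\ \sum_{k\in\mathbb Z}g(x+k)=0\ \text{ for a.e.\ }x\Big\}.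
\]
The \emph{Banach--Mazur distance} of two isomorphic Banach spaces is the infimum of $\|T\|\,\|T^{-1}\|$ over all isomorphisms $T$ between them.

\begin{theorem}\label{thm:A}
Let $0<\varepsilon<1/4$. There are a set $\Lambda=\{n+a_n:n\in\mathbb Z\}$ with $0\le a_n\le\varepsilon$ and $a_n\to0$ as $|n|\to\infty$ (so that the gaps of $\Lambda$ are at least $1-\varepsilon$), and a real even Schwartz function $f$ with $\{\hat f=0\}=2\pi\mathbb Z$, such that
\[
X_1(f,\Lambda)=I .
\]
The space $I$ has Banach--Mazur distance at most $2$ from $L_1(\mathbb R)$, and it does not embed isomorphically into $\ell_1$.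
\end{theorem}

The second theorem gives two conditions under which the answer is yes. For uniformly discrete $\Lambda$ let $N(r)=\sup_x\#(\Lambda\cap[x,x+r))$ and define the upper density
\[
D^+(\Lambda)=\lim_{r\to\infty}\frac{N(r)}r .
\]
The limit exists: $N(r)\le\lceil r/t\rceil N(t)$ for all $r,t>0$, so $\limsup_{r\to\infty}N(r)/r\le\inf_tN(t)/t$. For example, $D^+(\alpha\mathbb Z)=1/\alpha$.

\begin{theorem}\label{thm:B}
Let $f\in L_1(\mathbb R)$. In each of the following cases, for every $\varepsilon\in(0,1)$ there is a linear map $T:X_1(f,\Lambda)\to\ell_1$ with $(1-\varepsilon)\|x\|\le\|Tx\|\le\|x\|$.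
\begin{itemize}
\item[(a)] $\Lambda$ is uniformly discrete and $\hat f$ has no zero on some nondegenerate compact interval of length at least $2\pi D^+(\Lambda)$. In particular this holds for every $f\ne0$ when $D^+(\Lambda)=0$.
\item[(b)] $\Lambda\subseteq\bigcup_{j=1}^m(a_j+\alpha\mathbb Z)$ for some $\alpha>0$, $m\in\mathbb N$ and $a_j\in\mathbb R$; here $f$ is arbitrary.
\end{itemize}
\end{theorem}

\begin{remark}[Sharpness]\label{rem:sharp}
Let $f$ and $\Lambda$ be as in Theorem~\ref{thm:A}. If $n+a_n\in[x,x+r)$ then $n\in[x-\varepsilon,x+r)$, and if $n\in[x,x+r-\varepsilon)$ then $n+a_n\in[x,x+r)$. So $r-\varepsilon-1\le N(r)\le r+\varepsilon+1$ and $D^+(\Lambda)=1$. The function $\hat f$ has no zero in the open interval $(0,2\pi)$, whose length is $2\pi D^+(\Lambda)$, and yet $X_1(f,\Lambda)$ does not embed into $\ell_1$. Thus in (a) the compact interval of length at least $2\pi D^+(\Lambda)$ cannot be replaced by an open interval of length $2\pi D^+(\Lambda)$, and in (b) the finite union of cosets of $\mathbb Z$ cannot be replaced by a set $\{n+a_n\}$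 with $a_n\to0$. Read in the other direction, Theorem~\ref{thm:B} says that two features of the example are forced. By (a), when $D^+(\Lambda)=1$ the transform $\hat f$ of a counterexample has a zero in every compact interval of length $2\pi$. By (b), the shifts $a_n$ take infinitely many values.
\end{remark}

Section~\ref{sec:I} studies $I$, Section~\ref{sec:exp} contains the approximation lemmas that drive the example, Section~\ref{sec:constr} constructs $f$ and $\Lambda$, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

\subsection*{Notation}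
Banach spaces are real; complex functions and measures are auxiliary. (The proofs also work for complex scalars.) For a finitely supported measure $\mu=\sum c_\lambda\delta_\lambda$ put $E_\mu(\xi)=\sum c_\lambda e^{-i\lambda\xi}$ and $\|\mu\|=\sum|c_\lambda|$. Then
\[
f*\mu=\sum c_\lambda f_{(\lambda)},\qquad \widehat{f*\mu}=\hat f\,E_\mu,\qquad \|f*\mu\|_1\le\|f\|_1\|\mu\|.
\]
For $k\in\mathbb Z$ let $\rho_k:L_1(\mathbb R)\to L_1[0,1)$ be given by $(\rho_kh)(t)=h(t+k)$; it reads $h$ in the window $[k,k+1)$, and $\|h\|_1=\sum_k\|\rho_kh\|_1$. For an open set $U\subseteq\mathbb R$, $C_c^\infty(U)$ is the set of smooth functions on $\mathbb R$ whose support is a compact subset of $U$. We use that translation is continuous in $L_1$, that is, $\|h_{(t)}-h\|_1\to0$ as $t\to0$, and that the Fourier transform is a homeomorphism of the Schwartz space onto itself that preserves the class of real even functions.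

\section{Functions with zero periodization}\label{sec:I}

\begin{lemma}\label{lem:schur}
Let $X$ be a subspace of $L_1(\mathbb R)$ that contains $g-g_{(1)}$ for every $g\in L_1(\mathbb R)$ vanishing off $[0,1)$. Then $X$ does not embed into $\ell_1$.
\end{lemma}

\begin{proof}
Let $r_n(t)=\operatorname{sign}\sin(2^n\pi t)$, $n\ge1$, be the Rademacher functions on $[0,1)$, extended by $0$ to $\mathbb R$. They are orthonormal in $L_2[0,1)$. Put $h_n=r_n-(r_n)_{(1)}\in X$, so $\|h_n\|_1=2$. For $\phi\in L_\infty(\mathbb R)$,
\[
\int h_n\phi=\int_0^1r_n(t)\big(\phi(t)-\phi(t+1)\big)\,dt\longrightarrow0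
\]
by Bessel's inequality. Every bounded functional on $X$ extends to $L_1(\mathbb R)$, so $h_n\to0$ weakly in $X$. If $T:X\to\ell_1$ were an embedding, then $Th_n\to0$ weakly, hence $\|Th_n\|\to0$ by Schur's theorem, although $\|Th_n\|\ge2A$.
\end{proof}

\begin{proposition}\label{prop:I}
\begin{itemize}
\item[(a)] $I$ is a closed subspace, and $I=\{g\in L_1(\mathbb R):\hat g=0\text{ on }2\pi\mathbb Z\}$.
\item[(b)] $I$ has Banach--Mazur distance at most $2$ from $L_1(\mathbb R)$.
\item[(c)] $I$ does not embed into $\ell_1$.
\end{itemize}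
\end{proposition}

\begin{proof}
(a) The periodization $\Pi g=\sum_k\rho_kg$ is a contraction from $L_1(\mathbb R)$ to $L_1[0,1)$ with kernel $I$, so $I$ is closed. For $j\in\mathbb Z$,
\[
\int_0^1(\Pi g)(t)e^{-2\pi ijt}\,dt=\sum_k\int_k^{k+1}g(x)e^{-2\pi ijx}\,dx=\hat g(2\pi j),
\]
and a function in $L_1[0,1)$ vanishes if and only if all its Fourier coefficients do.

(b) Let $Q:I\to L_1(\mathbb R\setminus[0,1))$ be the restriction map; $\|Q\|\le1$. A function $g$ lies in $I$ exactly when $\rho_0g=-\sum_{k\ne0}\rho_kg$. So every integrable function on $\mathbb R\setminus[0,1)$ has exactly one extension $g\in I$, and $\|g\|_1=\|\rho_0g\|_1+\|Qg\|_1\le2\|Qg\|_1$. Thus $\|Q\|\,\|Q^{-1}\|\le2$. Shifting the half-line $[1,\infty)$ by $-1$ gives an isometry of $L_1(\mathbb R\setminus[0,1))$ onto $L_1(\mathbb R)$.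

(c) A function and its integer translate have the same periodization, so $g-g_{(1)}\in I$ for every $g\in L_1(\mathbb R)$. Apply Lemma~\ref{lem:schur}.
\end{proof}

The construction will only reach functions whose Fourier transform vanishes in a \emph{neighborhood} of $2\pi\mathbb Z$, while the transform of a general $g\in I$ vanishes only \emph{at} these points. The next lemma closes the gap. To remove the frequencies near $0$ from a function $h$, subtract the convolution of $h$ with a wide flat bump of integral $1$. Such a bump hardly changes under bounded translations, so the convolution is close to $\int h$ times the bump, and it is small in $L_1$ when $\int h=0$.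

\begin{lemma}\label{lem:W}
The set $W=\{g\in L_1(\mathbb R):\hat g\in C_c^\infty(\mathbb R\setminus2\pi\mathbb Z)\}$ is a dense subset of $I$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:I}(a), $W\subseteq I$. We approximate $h\in I$ in three steps.

\emph{Compact support.} Let $h^M$ be the sum of $h\mathbf 1_{[-M,M+1)}$ and the function that equals $\sum_{|k|>M}\rho_kh$ on $[0,1)$ and $0$ elsewhere. Then $\Pi h^M=\Pi h=0$, and $\|h-h^M\|_1\le2\sum_{|k|>M}\|\rho_kh\|_1\to0$. So we may assume that $h$ has compact support, and then $\hat h$ is smooth by differentiation under the integral.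

\emph{Compact spectrum.} Fix a real even Schwartz function $v$ with $\hat v=1$ on $[-1,1]$ and $\operatorname{supp}\hat v\subseteq[-2,2]$. Put $v_\tau(x)=\tau v(\tau x)$, so that $\widehat{v_\tau}(\xi)=\hat v(\xi/\tau)$. Since $\int v=1$,
\[
\|v_N*h-h\|_1\le\int|v(y)|\,\|h_{(y/N)}-h\|_1\,dy\longrightarrow0\qquad(N\to\infty)
\]
by dominated convergence. Fix a large integer $N$ and let $h_1=v_N*h$. It is real, and $\hat h_1=\widehat{v_N}\,\hat h$ is smooth, is supported in $[-2N,2N]$, and vanishes on $2\pi\mathbb Z$.

\emph{Clearing neighborhoods of $2\pi\mathbb Z$.} For $0<\tau<1$ let $v_{\tau,k}(x)=e^{2\pi ikx}v_\tau(x)$, so that $\widehat{v_{\tau,k}}(\xi)=\hat v((\xi-2\pi k)/\tau)$. Because $\int h_1(y)e^{-2\pi iky}\,dy=\hat h_1(2\pi k)=0$,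
\[
(h_1*v_{\tau,k})(x)=e^{2\pi ikx}\int h_1(y)e^{-2\pi iky}\big[\tau v(\tau x-\tau y)-\tau v(\tau x)\big]\,dy .
\]
Integrating in $x$ and substituting $\tau x$ as the new variable gives
\[
\|h_1*v_{\tau,k}\|_1\le\int|h_1(y)|\,\|v_{(\tau y)}-v\|_1\,dy\longrightarrow0\qquad(\tau\to0),
\]
again by dominated convergence. Let $h_2=h_1-\sum_{|k|\le N}h_1*v_{\tau,k}$. It is close to $h_1$ for small $\tau$, and it is real because $v_{\tau,-k}=\overline{v_{\tau,k}}$. Its transform $\hat h_2=\hat h_1\big(1-\sum_{|k|\le N}\widehat{v_{\tau,k}}\big)$ is smooth and supported in $[-2N,2N]$, so it vanishes near $2\pi k$ for $|k|>N$. For $|k|\le N$, on the interval $[2\pi k-\tau,2\pi k+\tau]$ we have $\widehat{v_{\tau,k}}=1$, while $\widehat{v_{\tau,l}}=0$ for $l\ne k$ because its support lies in $[2\pi l-2,2\pi l+2]$; so $\hat h_2=0$ there. Hence $h_2\in W$.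
\end{proof}

\section{Exponential sums with one frequency near each integer}\label{sec:exp}

To approximate a target $g$ by $f*\mu$ with $\mu$ supported in $\Lambda$, we must make $E_\mu$ close to $G=\hat g/\hat f$. So the question is how flexible the exponential sums $E_\mu$ are when $\Lambda$ has one point near each integer.

\subsection*{The idea on two periods}
If $\Lambda\subseteq\mathbb Z$, then $E_\mu$ is $2\pi$-periodic, and its values on one period determine it on all others. A second coset removes this rigidity for two periods. Let $0<a<1$ and $\omega=e^{2\pi ia}$. For $\mu$ supported in $\mathbb Z\cup(a+\mathbb Z)$ we have $E_\mu(\xi)=p_1(\xi)+p_2(\xi)e^{-ia\xi}$ with trigonometric polynomials $p_1,p_2$ of period $2\pi$. To match $G$ on $(-2\pi,0)$ and on $(0,2\pi)$, we want $p_j\approx P_j$ on $(0,2\pi)$, where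
\[
P_1(\theta)+P_2(\theta)e^{-ia\theta}=G(\theta),\qquad P_1(\theta)+\omega P_2(\theta)e^{-ia\theta}=G(\theta-2\pi).
\]
Subtracting the equations gives
\[
P_1(\theta)=\frac{\omega G(\theta)-G(\theta-2\pi)}{\omega-1},\qquad P_2(\theta)=e^{ia\theta}\,\frac{G(\theta-2\pi)-G(\theta)}{\omega-1}.
\]
Only $\omega\ne1$ matters. The shift $a$ may be as small as we like, at the price of large functions $P_j$, and nothing restricts their size.

The set $\mathbb Z\cup(a+\mathbb Z)$ has two points near each integer, and its gaps shrink with $a$. To keep one point near each integer, $p_1$ and $p_2$ must use disjoint sets of frequencies. The simplest arrangement is that all frequencies of $p_2$ come after those of $p_1$, so $p_2$ must approximate a given function using only frequencies $n>R$. On a full period this is impossible: if $p(\theta)=\sum_{n\ge1}c_ne^{-in\theta}$, then $\int_0^{2\pi}(1-p)=2\pi$, so $\sup|1-p|\ge1$. On $[\delta,2\pi-\delta]$ it is possible for every $\delta>0$, as the next lemma shows. The price is paid in the omitted gap: if $|p-1|<\eta$ on $[\delta,2\pi-\delta]$,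 then $|\int_{-\delta}^\delta p|=|\int_\delta^{2\pi-\delta}p|\ge(2\pi-2\delta)(1-\eta)$, so $|p|$ reaches $(\pi-\delta)(1-\eta)/\delta$ somewhere in $[-\delta,\delta]$. This is why $\hat f$ will have to be very small near $2\pi\mathbb Z$, and why the span in Theorem~\ref{thm:A} is $I$.

\subsection*{High frequencies on an arc}
We approximate the derivative as well, since the passage back to the $L_1$ norm (Lemma~\ref{lem:L1}) needs it.

\begin{lemma}\label{lem:arc}
Let $0<\delta<\pi$, let $R\ge0$ be an integer, let $P\in C^1[\delta,2\pi-\delta]$ be complex-valued, and let $\eta>0$. There is a finite sum $p(\theta)=\sum_{n>R}c_ne^{-in\theta}$ with $|p-P|<\eta$ and $|p'-P'|<\eta$ on $[\delta,2\pi-\delta]$.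
\end{lemma}

\begin{proof}
The map $\theta\mapsto e^{-i\theta}$ is a homeomorphism of $[\delta,2\pi-\delta]$ onto an arc $\Gamma$ of the unit circle.

\emph{Step 1: polynomials in $z$ are dense in $C(\Gamma)$.} The main point is to approximate $\bar z=1/z$. For this we need a polynomial $q_0$ with $q_0(0)=0$ and $\operatorname{Re}q_0<0$ on $\Gamma$. On the full circle there is none, since $\operatorname{Re}q_0$ has mean zero; for $\delta>\pi/2$ one can take $q_0(z)=z$. In general let $L$ be an integer with $L\sin^2(\delta/2)\ge2$ and $q_0(z)=\sum_{k=1}^{L-1}(1-k/L)z^k$. The formula for the Fej\'er kernel gives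
\[
1+2\operatorname{Re}q_0(e^{-i\theta})=\frac{\sin^2(L\theta/2)}{L\sin^2(\theta/2)}\le\frac1{L\sin^2(\delta/2)}\le\frac12\qquad(\delta\le\theta\le2\pi-\delta).
\]
So $\operatorname{Re}q_0\le-1/4$ and $|q_0|\le L$ on $\Gamma$. With $t=1/(4L^2)$,
\[
|1+tq_0|^2=1+2t\operatorname{Re}q_0+t^2|q_0|^2\le1-\frac t2+\frac t4=1-\frac t4 .
\]
The function $\big(1-(1+tq_0(z))^N\big)/z$ is a polynomial, because the numerator vanishes at $0$, and on $\Gamma$ it differs from $1/z$ by at most $(1-t/4)^{N/2}$. Hence the closure of the polynomials in $C(\Gamma)$ contains $\bar z$. This closure is an algebra, so it contains all polynomials in $z$ and $\bar z$, and these are dense in $C(\Gamma)$ by the Stone--Weierstrass theorem.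

\emph{Step 2: approximation in $C^1$ with high frequencies.} Let $H(\theta)=e^{i(R+1)\theta}P(\theta)$ and $\gamma>0$. By Step 1 there is a polynomial $w$ with $|w(e^{-i\theta})-ie^{i\theta}H'(\theta)|<\gamma$ on $[\delta,2\pi-\delta]$. Let $q$ be the polynomial with $q'=w$ and $q(e^{-i\delta})=H(\delta)$. Since $\frac d{d\theta}q(e^{-i\theta})=-ie^{-i\theta}w(e^{-i\theta})$, we get $\big|\frac d{d\theta}q(e^{-i\theta})-H'(\theta)\big|<\gamma$, and integrating from $\delta$ we get $|q(e^{-i\theta})-H(\theta)|\le2\pi\gamma$. The function $p(\theta)=e^{-i(R+1)\theta}q(e^{-i\theta})$ has all its frequencies at least $R+1$, and $p-P=e^{-i(R+1)\theta}\big(q(e^{-i\theta})-H(\theta)\big)$. Thus $|p-P|\le2\pi\gamma$ and $|p'-P'|\le2\pi(R+1)\gamma+\gamma$. Take $\gamma$ small.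
\end{proof}

\subsection*{Many periods}
To match $G$ on $2s$ periods we use $2s$ shifts, and the $2\times2$ system above becomes a Vandermonde system. For $s\ge1$ let $\delta_s=1/(s+1)$ and
\[
S_s=\bigcup_{k=-s}^{s-1}\big[2\pi k+\delta_s,\;2\pi(k+1)-\delta_s\big].
\]
Then $S_s=-S_s$ (the substitution $k\mapsto-k-1$ permutes the intervals), $S_s\subset\operatorname{int}S_{s+1}$, and $\bigcup_s\operatorname{int}S_s=\mathbb R\setminus2\pi\mathbb Z$.

\begin{lemma}\label{lem:vander}
Let $s\ge1$, let $a_1,\dots,a_{2s}\in[0,1)$ be distinct, let $G\in C^1(\mathbb R)$ be complex-valued, let $R\ge0$ be an integer, and let $\eta>0$. There are pairwise disjoint finite sets $B_1,\dots,B_{2s}$ of integers greater than $R$ and a complex measure $\mu$ supported in $\bigcup_j(B_j+a_j)$ with $|E_\mu-G|<\eta$ and $|E_\mu'-G'|<\eta$ on $S_s$.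
\end{lemma}

\begin{proof}
The numbers $\omega_j=e^{-2\pi ia_j}$ are distinct because the $a_j$ are distinct points of $[0,1)$. Let $U=(\omega_j^k)$, with rows $-s\le k\le s-1$ and columns $1\le j\le2s$. Multiplying column $j$ by $\omega_j^s$ produces a Vandermonde matrix with distinct nodes, so $U$ is invertible. For $\theta\in[\delta_s,2\pi-\delta_s]$ put
\[
P_j(\theta)=e^{ia_j\theta}\sum_{l=-s}^{s-1}(U^{-1})_{jl}\,G(\theta+2\pi l).
\]
Then $P_j$ is of class $C^1$, and since $e^{-ia_j(\theta+2\pi k)}=e^{-ia_j\theta}\omega_j^k$,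
\begin{equation}\label{eq:vander}
\sum_{j=1}^{2s}P_j(\theta)e^{-ia_j(\theta+2\pi k)}=\sum_l\Big(\sum_jU_{kj}(U^{-1})_{jl}\Big)G(\theta+2\pi l)=G(\theta+2\pi k)
\end{equation}
for $-s\le k\le s-1$. Let $\gamma<\eta/(4s)$. Apply Lemma~\ref{lem:arc} successively for $j=1,\dots,2s$ to get $p_j(\theta)=\sum_{n\in B_j}c_ne^{-in\theta}$ with $|p_j-P_j|<\gamma$ and $|p_j'-P_j'|<\gamma$ on $[\delta_s,2\pi-\delta_s]$, where all elements of $B_j$ exceed $R$ and all elements of $B_1,\dots,B_{j-1}$. Let $\mu=\sum_j\sum_{n\in B_j}c_n\delta_{n+a_j}$, so that $E_\mu(\xi)=\sum_jp_j(\xi)e^{-ia_j\xi}$. For $\xi=\theta+2\pi k\in S_s$, the periodicity of $p_j$ and \eqref{eq:vander} give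
\[
E_\mu(\xi)-G(\xi)=\sum_j(p_j-P_j)(\theta)\,e^{-ia_j\xi}.
\]
Each term is at most $\gamma$ in modulus, and its derivative is at most $\gamma+a_j\gamma\le2\gamma$. So $|E_\mu-G|\le2s\gamma<\eta$ and $|E_\mu'-G'|\le4s\gamma<\eta$ on $S_s$.
\end{proof}

\section{Construction of $f$ and $\Lambda$}\label{sec:constr}

Two difficulties remain. First, a bound on $\sup|\hat h|$ does not bound $\|h\|_1$. A bound on $\hat h$ and its derivative in $L_2$ does.

\begin{lemma}\label{lem:L1}
If $h\in L_1(\mathbb R)$ is complex-valued and $\hat h=\psi\in C_c^\infty(\mathbb R)$, then $\|h\|_1\le\|\psi\|_2+\|\psi'\|_2$.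
\end{lemma}

\begin{proof}
By Plancherel's theorem, $\int|h|^2=\frac1{2\pi}\|\psi\|_2^2$ and $\int x^2|h|^2=\frac1{2\pi}\|\psi'\|_2^2$. By the Cauchy--Schwarz inequality,
\[
\|h\|_1\le\Big(\int\frac{dx}{1+x^2}\Big)^{1/2}\Big(\int(1+x^2)|h|^2\,dx\Big)^{1/2}=\Big(\frac{\|\psi\|_2^2+\|\psi'\|_2^2}{2}\Big)^{1/2}.\qedhere
\]
\end{proof}

Second, Lemma~\ref{lem:vander} controls $E_\mu$ only on $S_s$. Off $S_s$ we know only that $|E_\mu|\le\|\mu\|$, so $\hat f$ must be negligible there compared with $1/\|\mu\|$; but $\mu$ itself depends on $\hat f$. We break this circle by building $\hat f$ as a series $\sum_rc_r\varphi_r$ of bumps supported in $S_r$. The measure $\mu_s$ is chosen for the $s$th partial sum, which vanishes off $S_s$, and the later coefficients $c_r$, $r>s$, are chosen after $\|\mu_s\|$ is known.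

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The assertions about $I$ are Proposition~\ref{prop:I}(b) and (c). It remains to construct $f$ and $\Lambda$.

\emph{Bumps.} Let $\varphi_s(\xi)=\exp\big(-\frac1{(\xi-\alpha)(\beta-\xi)}\big)$ on each component $(\alpha,\beta)$ of $\operatorname{int}S_s$, and $\varphi_s=0$ elsewhere. Then $\varphi_s\in C_c^\infty(\mathbb R)$ is real, even, supported in $S_s$, and positive exactly on $\operatorname{int}S_s$. Let $u_s$ be the real even Schwartz function with $\hat u_s=\varphi_s$, and let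
\[
\gamma_s=1+\|u_s\|_1+\max_{0\le\alpha,\beta\le s}\ \sup_\xi\big|\xi^\alpha\varphi_s^{(\beta)}(\xi)\big|,
\]
where $\alpha,\beta$ now run through integers.

\emph{Targets.} Since $L_1(\mathbb R)$ is separable, $W$ has a countable dense subset $D=\{d_1,d_2,\dots\}$. Take the list $d_1;d_1,d_2;d_1,d_2,d_3;\dots$, and let $g_s$ be its $s$th entry if the Fourier transform of that entry is supported in $\operatorname{int}S_s$, and $g_s=0$ otherwise. For $d\in D$ the compact set $\operatorname{supp}\hat d$ is covered by the increasing open sets $\operatorname{int}S_s$, so it lies in $\operatorname{int}S_s$ for all large $s$. Hence $\operatorname{supp}\hat g_s\subset\operatorname{int}S_s$ for all $s$, and each $d\in D$ equals $g_s$ for infinitely many $s$.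

\emph{Shifts.} Let $a^{(s)}_j=\varepsilon j/(2s^2)$ for $1\le j\le2s$. For each $s$ these are distinct numbers in $(0,\varepsilon/s]$.

\emph{Induction.} Put $R_0=0$. For $s=1,2,\dots$ we choose $c_s>0$, a real measure $\mu_s$ and an integer $R_s>R_{s-1}$ as follows. First choose $c_s>0$ with
\begin{equation}\label{eq:cs}
c_s\gamma_s\Big(1+\max_{r<s}\|\mu_r\|\Big)\le2^{-s},
\end{equation}
where the maximum is $0$ for $s=1$. Let $f_s=\sum_{r\le s}c_ru_r$ and $F_s=\hat f_s=\sum_{r\le s}c_r\varphi_r$. The function $F_s$ is smooth, positive on $\operatorname{int}S_s$ and zero elsewhere. So $G_s=\hat g_s/F_s$, defined as $0$ off $\operatorname{int}S_s$, belongs to $C_c^\infty(\operatorname{int}S_s)$, and $F_sG_s=\hat g_s$ everywhere. Apply Lemma~\ref{lem:vander} to $G_s$, the shifts $a^{(s)}_j$, $R=R_{s-1}$ and $\eta=2^{-s}/(2\|F_s\|_2+\|F_s'\|_2)$. This gives disjoint finite sets $B^{(s)}_1,\dots,B^{(s)}_{2s}$, contained in $(R_{s-1},R_s]$ for a suitable integer $R_s$, and a measure $\mu$ supported in $\bigcup_j(B_j^{(s)}+a_j^{(s)})$. The Fourier transform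 of $f_s*\mu-g_s$ is
\[
\psi=F_sE_\mu-\hat g_s=F_s\,(E_\mu-G_s)\in C_c^\infty(\mathbb R).
\]
Both $\psi$ and $\psi'=F_s'(E_\mu-G_s)+F_s(E_\mu'-G_s')$ vanish off $S_s$, so $\|\psi\|_2\le\eta\|F_s\|_2$ and $\|\psi'\|_2\le\eta(\|F_s'\|_2+\|F_s\|_2)$. Lemma~\ref{lem:L1} gives $\|f_s*\mu-g_s\|_1\le2^{-s}$. Let $\mu_s=\operatorname{Re}\mu$. Since $f_s$ and $g_s$ are real, $f_s*\mu_s-g_s=\operatorname{Re}(f_s*\mu-g_s)$, and therefore
\begin{equation}\label{eq:stage}
\|f_s*\mu_s-g_s\|_1\le2^{-s}.
\end{equation}

\emph{The set $\Lambda$.} The sets $B^{(s)}_j$ are pairwise disjoint over all $s$ and $j$, so we may define $a_n=a^{(s)}_j$ for $n\in B^{(s)}_j$ and $a_n=0$ for all other $n\in\mathbb Z$. Let $\Lambda=\{n+a_n:n\in\mathbb Z\}$; it contains the support of every $\mu_s$. We have $0\le a_n\le\varepsilon$, so consecutive points differ by $1+a_{n+1}-a_n\ge1-\varepsilon$. Also $a_n=0$ for $n\le0$ and $a_n\le\varepsilon/s$ for $n>R_{s-1}$, so $a_n\to0$ as $|n|\to\infty$.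

\emph{The function $f$.} By \eqref{eq:cs}, $\sup_\xi|\xi^\alpha c_r\varphi_r^{(\beta)}(\xi)|\le2^{-r}$ whenever $r\ge\max(\alpha,\beta)$. So $\sum_rc_r\varphi_r$ converges in every Schwartz seminorm, and $f=\sum_rc_ru_r$ is a real even Schwartz function with $\hat f=\sum_rc_r\varphi_r$. All terms are nonnegative and vanish on $2\pi\mathbb Z$, and each point of $\mathbb R\setminus2\pi\mathbb Z$ lies in some $\operatorname{int}S_r$, where $\varphi_r>0$. Hence $\{\hat f=0\}=2\pi\mathbb Z$.

\emph{The span.} For $r>s$, \eqref{eq:cs} gives $\|c_ru_r*\mu_s\|_1\le c_r\|u_r\|_1\|\mu_s\|\le2^{-r}$. Together with \eqref{eq:stage},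
\[
\|f*\mu_s-g_s\|_1\le2^{-s}+\sum_{r>s}2^{-r}=2^{1-s}.
\]
Each $f*\mu_s$ lies in $X_1(f,\Lambda)$, and each $d\in D$ equals $g_s$ for infinitely many $s$, so $D\subseteq X_1(f,\Lambda)$. By Lemma~\ref{lem:W}, $I=\overline W=\overline D\subseteq X_1(f,\Lambda)$. Conversely, $\widehat{f_{(\lambda)}}(\xi)=e^{-i\lambda\xi}\hat f(\xi)$ vanishes on $2\pi\mathbb Z$, so $X_1(f,\Lambda)\subseteq I$ by Proposition~\ref{prop:I}(a).
\end{proof}

\section{Compact restrictions and embeddings into $\ell_1$}\label{sec:B}

The functions $h_n$ in Lemma~\ref{lem:schur} form a bounded sequence whose restrictions to $[0,1)$ have no convergent subsequence. When no window contains such a sequence, averaging over a fine partition of each window loses almost nothing, and the averages define an embedding. Recall that an operator is \emph{compact} if it maps the unit ball to a relatively compact set, and that a norm limit of compact operators is compact. In particular, $x\mapsto\sum_i x_i^*(x)y_i$ is compact when $\sum_i\|x_i^*\|\,\|y_i\|<\infty$, since it is a norm limit of finite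 rank operators.

\begin{lemma}\label{lem:crit}
Let $X\subseteq L_1(\mathbb R)$ be a closed subspace such that $\rho_k|_X$ is compact for every $k\in\mathbb Z$. Then for every $\varepsilon\in(0,1)$ there is a linear map $T:X\to\ell_1$ with $(1-\varepsilon)\|x\|\le\|Tx\|\le\|x\|$.
\end{lemma}

\begin{proof}
Let $\mathcal D_n$ be the partition of $[0,1)$ into the $2^n$ dyadic intervals of length $2^{-n}$, and let $\mathbb E_n$ be the operator on $L_1[0,1)$ that replaces a function by its average on each $\Delta\in\mathcal D_n$. Then $\|\mathbb E_ny\|_1=\sum_{\Delta\in\mathcal D_n}|\int_\Delta y|\le\|y\|_1$. Dyadic step functions are dense and are fixed by $\mathbb E_n$ for large $n$. If $C$ is relatively compact and $\gamma>0$, cover $C$ by finitely many balls of radius $\gamma$ centered at dyadic step functions; for large $n$ all centers are fixed, so $\|\mathbb E_ny-y\|_1\le2\gamma$ for all $y\in C$.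

Let $\varepsilon_k>0$ with $\sum_k\varepsilon_k\le\varepsilon$. Applying the above to the image under $\rho_k$ of the unit ball of $X$, choose $n_k$ with $\|\mathbb E_{n_k}\rho_kx-\rho_kx\|_1\le\varepsilon_k\|x\|$ for $x\in X$. Let $Tx$ be the family of numbers $\int_\Delta\rho_kx$, indexed by the countable set of pairs $(k,\Delta)$ with $\Delta\in\mathcal D_{n_k}$. Its $\ell_1$ norm is $\sum_k\|\mathbb E_{n_k}\rho_kx\|_1$, which is at most $\sum_k\|\rho_kx\|_1=\|x\|$ and at least $\sum_k(\|\rho_kx\|_1-\varepsilon_k\|x\|)\ge(1-\varepsilon)\|x\|$.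
\end{proof}

\begin{proposition}\label{prop:minimal}
Let $f\in L_1(\mathbb R)$ and suppose that $\{f_{(\lambda)}:\lambda\in\Lambda\}$ is a bounded minimal system. Then $\Lambda$ is uniformly discrete and $X=X_1(f,\Lambda)$ satisfies the hypothesis of Lemma~\ref{lem:crit}.
\end{proposition}

\begin{proof}
All translates have the same norm, so the biorthogonal functionals $c_\lambda^*\in X^*$ satisfy $C=\sup_\lambda\|c^*_\lambda\|<\infty$. For $\lambda\ne\lambda'$ in $\Lambda$ we have $1=c_\lambda^*(f_{(\lambda)}-f_{(\lambda')})\le C\|f_{(\lambda-\lambda')}-f\|_1$, and continuity of translation bounds $|\lambda-\lambda'|$ from below. So $\Lambda$ is uniformly discrete, hence countable, and every half-open interval of length $1$ contains at most $M=N(1)<\infty$ points of $\Lambda$. Since $k-\lambda\le t<k+1-\lambda$ means $\lambda\in[k-t,k+1-t)$,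
\[
\sum_\lambda\|\rho_kf_{(\lambda)}\|_1=\sum_\lambda\int_{k-\lambda}^{k+1-\lambda}|f(t)|\,dt=\int|f(t)|\;\#\big(\Lambda\cap[k-t,k+1-t)\big)\,dt\le M\|f\|_1 .
\]
Therefore $x\mapsto\sum_\lambda c^*_\lambda(x)\,\rho_kf_{(\lambda)}$ is a compact operator on $X$. It agrees with $\rho_k$ on finite combinations of translates, hence on $X$.
\end{proof}

\subsection*{A long interval free of zeros of $\hat f$}
On an interval where $\hat f$ has no zero, $\|x\|_1$ bounds $E_\mu=\hat x/\hat f$. To recover the coefficients from $E_\mu$ we use the theorem of Beurling and Kahane \cite{Beurling,Kahane}: \emph{if $\Lambda$ is uniformly discrete and $J$ is a compact interval with $|J|>2\pi D^+(\Lambda)$, then there is $c>0$ such that}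
\begin{equation}\label{eq:BK}
c\sum|c_\lambda|^2\le\int_J\Big|\sum c_\lambda e^{i\lambda\xi}\Big|^2d\xi
\end{equation}
\emph{for all finite sums with $\lambda\in\Lambda$.} (For $\Lambda=\mathbb Z$ this holds with $c=2\pi$ by orthogonality.) Complex conjugation gives the same inequality for the exponentials $e^{-i\lambda\xi}$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Let $J_0$ be the given compact interval. Since $\hat f$ is continuous and nonzero at both endpoints of $J_0$, it has no zero on a slightly larger compact interval $J$, and $|J|>2\pi D^+(\Lambda)$. This is where compactness of $J_0$ is used. For a finite sum $x=f*\mu=\sum c_\lambda f_{(\lambda)}$, \eqref{eq:BK} and $|\hat x|\le\|x\|_1$ give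
\[
c\sum|c_\lambda|^2\le\int_J|E_\mu|^2\,d\xi=\int_J\frac{|\hat x|^2}{|\hat f|^2}\,d\xi\le\frac{|J|}{\min_J|\hat f|^2}\,\|x\|_1^2 .
\]
So the translates are linearly independent, and the coefficient functionals $x\mapsto c_\lambda$ extend to $X_1(f,\Lambda)$ with norms bounded uniformly in $\lambda$. The translates form a bounded minimal system, and Proposition~\ref{prop:minimal} and Lemma~\ref{lem:crit} apply. If $D^+(\Lambda)=0$ and $f\ne0$, then $\hat f$ is continuous and not identically zero, so it has no zero on some nondegenerate compact interval.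
\end{proof}

\subsection*{Finitely many cosets of a lattice}
Now $f$ is arbitrary and the coefficient functionals may be unbounded, as in Example~\ref{ex:three}(c). We use instead that the setting is invariant under integer translations, and diagonalize them by a Fourier series in the window index. Let $Y=L_1([0,1);\mathbb C)$ and $\mathbb T=\mathbb R/2\pi\mathbb Z$. For complex-valued $h\in L_1(\mathbb R)$ put
\[
\tilde h(\theta)=\sum_{l\in\mathbb Z}e^{-il\theta}\rho_lh\in Y\qquad(\theta\in\mathbb T).
\]
The series converges uniformly, since $\sum_l\|\rho_lh\|_1=\|h\|_1$. So $\tilde h:\mathbb T\to Y$ is continuous, $\|\tilde h(\theta)\|\le\|h\|_1$, and termwise integration gives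
\begin{equation}\label{eq:inv}
\rho_kh=\frac1{2\pi}\int_{\mathbb T}\tilde h(\theta)e^{ik\theta}\,d\theta .
\end{equation}
From $\rho_lh_{(n)}=\rho_{l-n}h$ we get $\widetilde{h_{(n)}}(\theta)=e^{-in\theta}\tilde h(\theta)$ for $n\in\mathbb Z$. Integrals of $Y$-valued functions are Bochner integrals; every integrand below is a finite sum of products of a bounded Borel scalar function and a continuous $Y$-valued function.

The case $\Lambda=\mathbb Z$ shows the argument. For $x=\sum c_nf_{(n)}$ we have $\tilde x(\theta)=b(\theta)\tilde f(\theta)$ with $b(\theta)=\sum c_ne^{-in\theta}$, so $|b(\theta)|\le\|x\|/\|\tilde f(\theta)\|$ wherever $\tilde f(\theta)\ne0$. This bound degenerates near the zeros of $\tilde f$; in Example~\ref{ex:three}(c), $\tilde f(\theta)$ is the constant function $2\cos\theta-2$ on $[0,1)$, which vanishes at $\theta=0$. Split the integral \eqref{eq:inv}. The set where $0<\|\tilde f(\theta)\|<\eta$ has small measure, and there we use only $\|\tilde x(\theta)\|\le\|x\|$. Where $\tilde f(\theta)=0$ the integrand vanishes. On the remaining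 set $|b|\le\|x\|/\eta$, and the integral is a combination of the summable family $(\rho_lf)_l$ with coefficients bounded by $\|x\|/\eta$. For $m$ cosets the line spanned by $\tilde f(\theta)$ becomes a space $V(\theta)$ of dimension at most $m$. Its dimension may vary with $\theta$, so we partition $\mathbb T$ according to a choice of basis.

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
\emph{Reductions.} The map $g\mapsto\alpha g(\alpha\,\cdot)$ is an isometry of $L_1(\mathbb R)$ onto itself and sends $f_{(\lambda)}$ to the translate by $\lambda/\alpha$ of $\alpha f(\alpha\,\cdot)$, so we may take $\alpha=1$. Enlarging $\Lambda$ enlarges the span, so we may take $\Lambda=\bigcup_{j\le m}(a_j+\mathbb Z)$. Let $X$ be the closed complex span of the translates. Fix $k$. We show that $\rho_k:X\to Y$ is compact; then so is its restriction to the real space $X_1(f,\Lambda)$, and Lemma~\ref{lem:crit} finishes the proof.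

\emph{Fibers.} Let $F_j=\widetilde{f_{(a_j)}}$ and $V(\theta)=\operatorname{span}\{F_1(\theta),\dots,F_m(\theta)\}\subseteq Y$. For $x=f_{(a_j+n)}$ we have $\tilde x(\theta)=e^{-in\theta}F_j(\theta)\in V(\theta)$. The map $x\mapsto\tilde x(\theta)$ is linear and bounded, and $V(\theta)$ is closed because it is finite-dimensional; this is where the finiteness of $m$ enters. Hence $\tilde x(\theta)\in V(\theta)$ for all $x\in X$ and $\theta\in\mathbb T$.

\emph{Choice of bases.} For nonempty $\sigma\subseteq\{1,\dots,m\}$ let
\[
\kappa_\sigma(\theta)=\min\Big\{\Big\|\sum_{j\in\sigma}b_jF_j(\theta)\Big\|:\ b_j\in\mathbb C,\ \max_{j\in\sigma}|b_j|=1\Big\},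
\]
and let $\kappa_\emptyset=1$. The minimum is attained by compactness, so $\kappa_\sigma(\theta)>0$ exactly when $(F_j(\theta))_{j\in\sigma}$ is linearly independent. Also $|\kappa_\sigma(\theta)-\kappa_\sigma(\theta')|\le\sum_j\|F_j(\theta)-F_j(\theta')\|$, so $\kappa_\sigma$ is continuous and $O_\sigma=\{\kappa_\sigma>0\}$ is open. List the subsets $\sigma$ in order of decreasing cardinality, and let $\Omega_\sigma$ be $O_\sigma$ minus the union of the sets $O_{\sigma'}$ with $\sigma'$ earlier in the list. Since $O_\emptyset=\mathbb T$, the sets $\Omega_\sigma$ form a Borel partition of $\mathbb T$. For $\theta\in\Omega_\sigma$ the family $(F_j(\theta))_{j\in\sigma}$ is independent and no larger subfamily of $F_1(\theta),\dots,F_m(\theta)$ is, so it is a basis of $V(\theta)$.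

\emph{Coordinates.} For $x\in X$ and $\theta\in\Omega_\sigma$ write $\tilde x(\theta)=\sum_{j\in\sigma}b_j(x,\theta)F_j(\theta)$. By uniqueness, $b_j(x,\theta)$ is linear in $x$. By the definition of $\kappa_\sigma$,
\begin{equation}\label{eq:bj}
\max_{j\in\sigma}|b_j(x,\theta)|\le\frac{\|\tilde x(\theta)\|}{\kappa_\sigma(\theta)}\le\frac{\|x\|}{\kappa_\sigma(\theta)} .
\end{equation}
The functions $b_j(x,\cdot)$ are continuous on $\Omega_\sigma$. Indeed, let $\theta_n\to\theta$ in $\Omega_\sigma$. Since $\kappa_\sigma(\theta_n)\to\kappa_\sigma(\theta)>0$, the vectors $(b_j(x,\theta_n))_{j\in\sigma}$ are bounded by \eqref{eq:bj}. Each limit point $(\beta_j)$ satisfies $\sum_j\beta_jF_j(\theta)=\tilde x(\theta)$ by continuity of $F_j$ and $\tilde x$, so it equals $(b_j(x,\theta))_{j\in\sigma}$.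

\emph{The compact part.} For $\eta>0$ let $\Omega^\eta_\sigma=\{\theta\in\Omega_\sigma:\kappa_\sigma(\theta)\ge\eta\}$ and $A_\eta=\bigcup_\sigma\Omega_\sigma^\eta$. Define $K_\eta:X\to Y$ by $K_\eta x=\frac1{2\pi}\int_{A_\eta}\tilde x(\theta)e^{ik\theta}\,d\theta$. Insert the coordinates and the uniformly convergent series $F_j(\theta)=\sum_le^{-il\theta}\rho_lf_{(a_j)}$:
\[
K_\eta x=\sum_\sigma\sum_{j\in\sigma}\sum_{l\in\mathbb Z}\tau_{\sigma,j,l}(x)\,\rho_lf_{(a_j)},\qquad \tau_{\sigma,j,l}(x)=\frac1{2\pi}\int_{\Omega^\eta_\sigma}b_j(x,\theta)e^{i(k-l)\theta}\,d\theta .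
\]
Each $\tau_{\sigma,j,l}$ is a linear functional of norm at most $1/\eta$ by \eqref{eq:bj}, and $\sum_l\|\rho_lf_{(a_j)}\|_1=\|f\|_1$. So the norms of the rank-one terms have sum at most $m2^m\|f\|_1/\eta$, and $K_\eta$ is compact.

\emph{The small part.} Every $\theta$ lies in some $\Omega_\sigma$, where $\kappa_\sigma(\theta)>0$, so the sets $A_\eta$ increase to $\mathbb T$ as $\eta\downarrow0$ and $|\mathbb T\setminus A_\eta|\to0$. By \eqref{eq:inv},
\[
\|\rho_kx-K_\eta x\|\le\frac1{2\pi}\int_{\mathbb T\setminus A_\eta}\|\tilde x(\theta)\|\,d\theta\le\frac{|\mathbb T\setminus A_\eta|}{2\pi}\,\|x\| .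
\]
Thus $\rho_k|_X$ is a norm limit of compact operators, and it is compact.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Beurling}
A. Beurling, \emph{Interpolation for an interval in $\mathbb R^1$}, Collected Works, vol.~2.

\bibitem{Kahane}
J.-P. Kahane, Ann. Sci. ENS \textbf{79} (1962).

\bibitem{OSSZ}
E. Odell, B. Sari, Th. Schlumprecht, and B. Zheng, \emph{Systems formed by translates of one element in $L_p(\mathbb R)$}, arXiv:0906.1162 (2009).

\end{thebibliography}
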